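# Codes, Fourier transforms and the identifiability of Segre products

## Nine summands on $(\mathbb P^2)^4$

Write a tensor as a sum of as few decomposable tensors as possible. Is there only one way to do it? These notes study this question for a general tensor in $\mathbb C^2\otimes\dots\otimes\mathbb C^2$. We begin with a neighboring case over $\mathbb C^3$, where the answer "no" can be proved completely by hand. Everything is over $\mathbb C$.

**Definition 1.** Let $X\subset\mathbb P^r$ be an irreducible, projective, non-degenerate variety and let $0\le k<r$. The $k$-secant variety $S^k(X)$ is the Zariski closure of the union of all $k$-dimensional linear subspaces spanned by $k+1$ linearly independent points of $X$; we call such a subspace a $(k+1)$-secant $k$-space. We say that $X$ is $k$-identifiable if through a general point of $S^k(X)$ there passes only one $(k+1)$-secant $k$-space.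

We exclude $k=r$ because the only $r$-space is $\mathbb P^r$ itself, and the condition is then empty.

Here is a small example. Let $X=\mathbb P^1\times\mathbb P^1\subset\mathbb P^3$ be the quadric of $2\times2$ matrices of rank one, and let $k=1$. A general point is an invertible matrix $T$. For each $g\in GL_2$ the factorization $T=(Tg)g^{-1}$ writes $T$ as a sum of two rank-one matrices (column $i$ of $Tg$ times row $i$ of $g^{-1}$). Since $T$ is not on the quadric, a line through $T$ meets the quadric in at most two points, so the infinitely many pairs obtained by varying $g$ give infinitely many secant lines. Hence $X$ is not $1$-identifiable.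

**Notation.** Let $X=(\mathbb P^{q-1})^m$ be the Segre variety in $\mathbb P(V)$, where $V=(\mathbb C^q)^{\otimes m}$ has dimension $q^m$. Let $\hat X\subset V$ be its affine cone without $0$, that is, the set of nonzero tensors $v_1\otimes\dots\otimes v_m$. It is a complex manifold. Differentiating the product gives its tangent space at $x=v_1\otimes\dots\otimes v_m$:
$$\hat T_x=\sum_{i=1}^m v_1\otimes\dots\otimes v_{i-1}\otimes\mathbb C^q\otimes v_{i+1}\otimes\dots\otimes v_m,\qquad \dim\hat T_x=1+m(q-1). \tag{1}$$
It depends only on the point $[x]\in X$, and it contains $x$. For the sum map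
$$F:\hat X^h\to V,\quad (x_1,\dots,x_h)\mapsto x_1+\dots+x_h,\qquad\text{we have}\qquad \operatorname{im}dF_{(x_1,\dots,x_h)}=\hat T_{x_1}+\dots+\hat T_{x_h}. \tag{2}$$

The next lemma turns two decompositions of one special tensor into two decompositions of a general one.

**Lemma 1.** Suppose $h\cdot\dim\hat X=\dim V$. Suppose two $h$-tuples of points of $\hat X$ have the same sum $T$, the tangent spaces at each tuple have direct sum $V$, and the linear spans $V_1,V_2$ of the two tuples are different. Then $S^{h-1}(X)=\mathbb P(V)$ and $X$ is not $(h-1)$-identifiable.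

*Proof.* Each tuple consists of linearly independent vectors, because $x_i\in\hat T_{x_i}$ and the sum of the $\hat T_{x_i}$ is direct. In particular $T\ne0$. The map $F$ goes between manifolds of the same dimension. By (2) its differential is surjective at both tuples, so $F$ is a local biholomorphism at each of them. Hence $T$ has a Euclidean-open neighborhood $U$ such that every $T'\in U$ is the sum of an $h$-tuple close to the first one and also the sum of an $h$-tuple close to the second one. After shrinking $U$ we have $0\notin U$, all these tuples are independent, and their spans are close to $V_1$ and $V_2$ respectively, hence different from each other. So every point of the image of $U$, a nonempty Euclidean-open subset of $\mathbb P(V)$, lies on two distinct $h$-secant $(h-1)$-spaces. A Euclidean-open set is Zariski dense, so $S^{h-1}(X)=\mathbb P(V)$. It also meets every nonempty Zariski-open set, so it is not true that the general point lies on only one such space. $\square$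

**Codes.** Let $q$ be a prime power and index the standard basis of $\mathbb C^q$ by the field $\mathbb F_q$. For $y\in\mathbb F_q^m$ put $e_y=e_{y_1}\otimes\dots\otimes e_{y_m}$. The Hamming distance $d(y,c)$ is the number of coordinates in which $y$ and $c$ differ. By (1),
$$\hat T_{e_c}=\langle e_y: d(y,c)\le1\rangle. \tag{3}$$
A code is a subset $C\subset\mathbb F_q^m$, and its minimum distance is the smallest distance between two different words. If $C$ is linear, this is the smallest weight (number of nonzero coordinates) of a nonzero word. If the minimum distance is at least $3$, the balls of radius $1$ around the words are disjoint. So, by (3):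

> **(4)** If $C$ has minimum distance $\ge3$, the spaces $\hat T_{e_c}$, $c\in C$, are linearly independent, and a linear form on $V$ vanishes on all of them if and only if it is a combination of the dual coordinates $e_y^*$ with $y$ outside all these balls.

For example, $C=\{000,111\}\subset\mathbb F_2^3$ has distance $3$. Its two balls have four words each and fill $\mathbb F_2^3$, so $\hat T_{e_{000}}\oplus\hat T_{e_{111}}=(\mathbb C^2)^{\otimes3}$.

A linear code of length $\ell$ and dimension $d$ is called an $[\ell,d]$ code. Its dual is $D^\perp=\{y: y\cdot x=0\text{ for all }x\in D\}$, an $[\ell,\ell-d]$ code. A parity-check matrix of $D$ is a matrix whose rows form a basis of $D^\perp$. The words of $D$ are the linear relations among its columns, so $D$ has minimum distance $\ge3$ if and only if those columns are nonzero and pairwise non-proportional.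

**Proposition 2.** The Segre variety $(\mathbb P^2)^4\subset\mathbb P^{80}$ is not $8$-identifiable.

*Proof.* Here $\dim\hat X=9$ and $9\cdot9=81=\dim V$, so Lemma 1 can be used with $h=9$.

**Step 1 (a tuple whose tangent spaces fill $V$).** Let
$$D=\{(a,b,a+b,a+2b): a,b\in\mathbb F_3\}.$$
The four linear forms $a,\ b,\ a+b,\ a+2b$ are pairwise non-proportional, so at most one of them vanishes at a given $(a,b)\neq(0,0)$. Thus $D$ has minimum distance $\ge3$. Its nine balls have $1+4\cdot2=9$ words each and hence partition $\mathbb F_3^4$. By (4), $\bigoplus_{c\in D}\hat T_{e_c}=V$.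

**Step 2 (a second tuple with the same sum).** The generators $(1,0,1,1)$ and $(0,1,1,2)$ satisfy
$$(1,0,1,1)\cdot(1,0,1,1)=3=0,\quad (0,1,1,2)\cdot(0,1,1,2)=6=0,\quad (1,0,1,1)\cdot(0,1,1,2)=3=0.$$
So $D\subset D^\perp$, and $D=D^\perp$ by dimension. Let $\omega=e^{2\pi i/3}$ and $h_a=\sum_{x\in\mathbb F_3}\omega^{ax}e_x$. These three vectors form a basis of $\mathbb C^3$. Put $h_y=h_{y_1}\otimes\dots\otimes h_{y_4}=\sum_{x}\omega^{y\cdot x}e_x$. Then
$$\sum_{y\in D}h_y=\sum_{x\in\mathbb F_3^4}\Big(\sum_{y\in D}\omega^{y\cdot x}\Big)e_x .$$
If $x\in D^\perp=D$, the inner sum is $9$. Otherwise $y\mapsto y\cdot x$ is a nonzero linear functional on $D$; it takes each value of $\mathbb F_3$ three times, and the inner sum is $3(1+\omega+\omega^2)=0$. Hence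
$$T:=\sum_{c\in D}e_c=\sum_{y\in D}\tfrac19h_y .$$

**Step 3 (the hypotheses of Lemma 1 for the second tuple).** The linear automorphism of $V$ that sends $h_a\mapsto e_a$ in each factor preserves $\hat X$ and carries the points $h_y$ to the points $e_y$. By Step 1 the tangent spaces at the $h_y$, $y\in D$, also have direct sum $V$. The spans differ: viewed as functions on $\mathbb F_3^4$, all elements of $\langle e_c\rangle_{c\in D}$ are supported on $D$, while $h_0$ is the constant function $1$. Lemma 1 finishes the proof. $\square$

Two facts made this work. The code is perfect: its balls fill the whole space. It also has as many words as its dual, so the Fourier transform replaces nine summands by nine summands. What changes for products of projective lines?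

## The binary conjecture, and what the Fourier transform does to a Hamming code

The binary Segre product is $(\mathbb P^1)^m\subset\mathbb P^{2^m-1}$, with $\dim\hat X=m+1$. The problem comes from Cristiano Bocci and Luca Chiantini, "On the identifiability of binary Segre products", arXiv:1105.3643 (2011). The recalled facts are these. By a dimension count $(\mathbb P^1)^m$ cannot be $k$-identifiable for $k>2^m/(m+1)-1$. For $m>5$ it is $k$-identifiable whenever $k+1\le 2^{m-1}/m$. And $(\mathbb P^1)^5$ is not $4$-identifiable.

**Conjecture.** For $m>5$ and all $k=1,\dots,\lfloor 2^m/(m+1)\rfloor-1$, the binary Segre product $(\mathbb P^1)^m$ is $k$-identifiable.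

We shall prove the following.

**Theorem A.** Let $m=2^s-1$ with $s\ge3$. Then $(\mathbb P^1)^m$ is not $k$-identifiable for $k=\frac{2^m}{m+1}-1=2^{m-s}-1$. In particular (take $m=7$, $k=15=\lfloor 2^7/8\rfloor-1$) the conjecture is false.

**Theorem A′.** Let $q$ be a prime power, $s\ge2$, $(q,s)\ne(2,2)$, and $m=\frac{q^s-1}{q-1}$. Then the Segre variety $(\mathbb P^{q-1})^m\subset\mathbb P^{q^m-1}$ is not $k$-identifiable for $k+1=q^{m-s}$.

**Theorem B.** Let $m=2^s-1$, $s\ge3$. Then $(\mathbb P^1)^m$ is $k$-identifiable if and only if $k+1<\frac{2^m}{m+1}$.

**Theorem C.** Let $m\ge7$ and $h=\lfloor 2^m/(m+1)\rfloor$. Then $(\mathbb P^1)^m$ is $(R-1)$-identifiable for every $R\ge1$ with $(m+1)R<2^m$, except possibly for $R=h$ when $h$ is odd and $1\le 2^m-(m+1)h\le m-2$ (this exceptional case is not decided here). Together with Theorem A, the conjecture is decided for all $m\ge7$ and all $k$, outside that exceptional case.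

Theorem A is Theorem A′ for $q=2$, and Proposition 2 is the case $q=3$, $s=2$. Theorems A, A′ and B are proved from scratch. Theorem C uses one cited theorem, stated when we need it.

**The excluded case.** For $q=s=2$ we have $(\mathbb P^1)^3$ and $k=1$. The code $\{000,111\}$ is perfect, as seen above, and yet the variety is $1$-identifiable. Write a general $T\in(\mathbb C^2)^{\otimes3}$ as two slices $M_0,M_1$ along the third factor. We may assume that $M_1$ is invertible and that $M_0M_1^{-1}$ has two distinct eigenvalues; moreover $T$ is not decomposable. If $T$ lies on a line spanned by two points of $X$, then $T=a_1\otimes b_1\otimes c_1+a_2\otimes b_2\otimes c_2$ with nonzero summands, so $M_j=A\operatorname{diag}(c_{1j},c_{2j})B^T$, where $A$ and $B$ have columns $a_i$ and $b_i$. Since $M_1$ is invertible, so are $A$, $B$ and the diagonal matrix for $j=1$. Then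
$$M_0M_1^{-1}=A\operatorname{diag}\Big(\frac{c_{10}}{c_{11}},\frac{c_{20}}{c_{21}}\Big)A^{-1},\qquad M_0^TM_1^{-T}=B\operatorname{diag}\Big(\frac{c_{10}}{c_{11}},\frac{c_{20}}{c_{21}}\Big)B^{-1}.$$
So $a_1,a_2$ are the eigenvectors of the first matrix, $b_1,b_2$ are those of the second with the same eigenvalues, and, as $a_1\otimes b_1$ and $a_2\otimes b_2$ are independent, $c_1,c_2$ are then determined. Only one secant line passes through $T$. A perfect code alone therefore does not destroy identifiability.

**The first attempt for $m=7$.** Let $C$ be the binary Hamming code of length $7$, whose parity-check matrix has as columns all seven nonzero vectors of $\mathbb F_2^3$. It is a $[7,4]$ code of minimum distance $\ge3$. Its $16$ balls of $8$ words fill $\mathbb F_2^7$, since $16\cdot8=128$, so $\bigoplus_{c\in C}\hat T_{e_c}=V$. With $h_0=e_0+e_1$ and $h_1=e_0-e_1$, the computation of Step 2 above gives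
$$\sum_{c\in C}e_c=\frac18\sum_{y\in C^\perp}h_y .$$
But $C^\perp$ has $8$ words, not $16$. The right-hand side is not a point of $\hat X^{16}$, and the tangent spaces at the $8$ points $h_y$ span at most $64$ of the $128$ dimensions, so the implicit function argument of Lemma 1 has nothing to say there. The trouble is exactly that $\dim C=m-s$ and $\dim C^\perp=s$ are different.

**The way around.** Apply the Fourier transform only to a part of the code. Look for a short code $D$ of length $2t$ and dimension $t$ such that both $D$ and $D^\perp$ have minimum distance $\ge3$ and both can be completed to a perfect Hamming code of length $m$. The two sets of $q^t$ points coming from $D$ and $D^\perp$ have equal sums. The remaining $h-q^t$ points have to be the same on both sides, while the two completions are in general different sets of points. General points resolve this: each completion shows that an open condition on the remaining points is satisfiable, and two nonempty open subsets of an irreducible variety meet.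

## Half-dimensional pieces of Hamming codes: proof of Theorem A′

Let $q$, $s$, $m$ be as in Theorem A′ and put $h=q^{m-s}$. Then $\dim\hat X=1+m(q-1)=q^s$ and $h\cdot\dim\hat X=q^m=\dim V$, as Lemma 1 requires.

**Lemma 3 (completion).** Let $D$ be an $[\ell,\ell-t]$ linear code over $\mathbb F_q$ of minimum distance $\ge3$, with $t\le s$. Then there is a linear code $C_D\subset\mathbb F_q^m$ with $q^{m-s}$ words, minimum distance $\ge3$, and $D\times0\subset C_D$. Moreover
$$\bigoplus_{c\in C_D}\hat T_{e_c}=V. \tag{5}$$

*Proof.* Take a $t\times\ell$ parity-check matrix of $D$. Its columns are nonzero and pairwise non-proportional. Put $s-t$ zeros below each of them; they now represent $\ell$ different points of the projective space $PG(s-1,q)$, which has $m$ points. Append one representative of each remaining point. The resulting $s\times m$ matrix has rank $s$, and it is the parity-check matrix of a code $C_D$ of dimension $m-s$. Its columns are nonzero and pairwise non-proportional, so the minimum distance is $\ge3$. A relation among the first $\ell$ columns is a relation among all of them with zeros appended, so $D\times0\subset C_D$.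 Finally, by (4) the tangent spaces are independent, and their dimensions add up to $q^{m-s}q^s=q^m$. $\square$

**Step 1 (choosing $D$).** *We need a $[2t,t]$ code $D$ with $t\le s$ such that both $D$ and $D^\perp$ have minimum distance $\ge3$.* Put $\ell=2t$. Both codes then satisfy the hypothesis of Lemma 3 with the same $t$.

For $q=2$ we have $s\ge3$, and we take $t=3$, with $D$ generated by $100011$, $010101$, $001110$:
$$D=\{000000,100011,010101,001110,110110,101101,011011,111000\}.$$
The dual is generated by $011100$, $101010$, $110001$; its other nonzero words are $110110$, $101101$, $011011$, $000111$. In both lists the smallest nonzero weight is $3$. (Taking $t=2$ is impossible for $q=2$: a $2\times4$ parity-check matrix needs four distinct nonzero columns, and $\mathbb F_2^2$ has only three nonzero vectors.)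

For $q\ge3$ we take $t=2$ and $a\in\mathbb F_q$ with $a\ne0,1$, and let $D$ be generated by $(1,0,1,1)$ and $(0,1,1,a)$. The vectors $(-1,-1,1,0)$ and $(-1,-a,0,1)$ are independent and orthogonal to both generators, since the four inner products are $-1+1$, $-1+1$ (first vector) and $-1+1$, $-a+a$ (second vector). So they generate $D^\perp$. The columns of the generator matrix of $D$ are $(1,0),(0,1),(1,1),(1,a)$, and those of the generator matrix of $D^\perp$ are $(-1,-1),(-1,-a),(1,0),(0,1)$. In each list they are nonzero and pairwise non-proportional. A generator matrix of one code is a parity-check matrix of its dual, so $D^\perp$ and $D$ have minimum distance $\ge3$.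

**Step 2 (two expressions of one tensor).** *This step produces the two $h$-tuples.* Let $\psi$ be a nontrivial additive character of $\mathbb F_q$. Put $h_a=\sum_{x\in\mathbb F_q}\psi(ax)e_x$; by orthogonality of characters these form a basis of $\mathbb C^q$. For $y\in\mathbb F_q^\ell$ put $h_y=\bigotimes_ih_{y_i}=\sum_{x\in\mathbb F_q^\ell}\psi(y\cdot x)e_x$. For $x\in D=(D^\perp)^\perp$ we have $\sum_{y\in D^\perp}\psi(y\cdot x)=|D^\perp|$. For $x\notin D$ the functional $y\mapsto y\cdot x$ on $D^\perp$ is nonzero, hence onto $\mathbb F_q$, so $y\mapsto\psi(y\cdot x)$ is a nontrivial character of $D^\perp$ and the sum is $0$. Hence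
$$\sum_{c\in D}e_c=\frac1{q^t}\sum_{y\in D^\perp}h_y,\qquad |D|=|D^\perp|=q^t. \tag{6}$$
Let $o=e_0\otimes\dots\otimes e_0$ with $m-\ell$ factors (nothing, if $m=\ell$). By Lemma 3, $q^t=|D|\le|C_D|=h$. For $Z=(z_1,\dots,z_{h-q^t})\in\hat X^{h-q^t}$ put
$$T=\sum_{c\in D}e_c\otimes o+\sum_jz_j=\sum_{y\in D^\perp}\tfrac1{q^t}h_y\otimes o+\sum_jz_j. \tag{7}$$
These are two expressions of $T$ as a sum of $h$ points of $\hat X$. We claim that for general $Z$ both satisfy the hypotheses of Lemma 1.

**Step 3 (tangent spaces at the first tuple).** *We show that for general $Z$ the tangent spaces at $\{e_c\otimes o\}_{c\in D}\cup Z$ have direct sum $V$.* Since the dimensions add up to $\dim V$, it is enough that they span $V$. This is the nonvanishing of some minor, a Zariski-open condition on $Z$, and $\hat X^{h-q^t}$ is irreducible. So one $Z$ suffices. Take the points $e_c$ with $c\in C_D\setminus(D\times0)$ and use (5).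

**Step 4 (tangent spaces at the second tuple).** *We show the same for $\{h_y\otimes o\}_{y\in D^\perp}\cup Z$.* The condition is again open, so again one $Z$ suffices. Let $g$ be the linear automorphism of $V$ that sends $h_a\mapsto e_a$ in each of the first $\ell$ factors and is the identity in the others. It preserves $\hat X$, carries tangent spaces to tangent spaces, and sends $h_y\otimes o$ to $e_y\otimes o$. Take for $Z$ the points $g^{-1}(e_c)$ with $c\in C_{D^\perp}\setminus(D^\perp\times0)$. Then $g$ carries the whole tuple to $\{e_c:c\in C_{D^\perp}\}$, and (5) for $C_{D^\perp}$ applies.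

**Step 5 (the spans differ).** *The last hypothesis of Lemma 1.* Let $E=\langle e_c\otimes o\rangle_{c\in D}$ and $E'=\langle h_y\otimes o\rangle_{y\in D^\perp}$, both of dimension $q^t$. View elements of $(\mathbb C^q)^{\otimes\ell}$ as functions on $\mathbb F_q^\ell$. Then $E$ consists of functions supported on $D$. The functions $x\mapsto\psi(y\cdot x)$ with $y\in D^\perp$ are constant on cosets of $D$, and so are all functions in $E'$. A function with both properties is a multiple of the indicator function of $D$, which lies in both spaces by (6). So $\dim(E\cap E')=1$ and $\dim(E+E')=2q^t-1$. As $X$ is non-degenerate, each general point added to a proper subspace raises the dimension by one. So for general $Z$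
$$\dim(E+E'+\langle Z\rangle)=2q^t-1+h-q^t=h+q^t-1>h,$$
where we used $h+q^t-1\le2h\le q^m$. Choose $Z$ general for this and for Steps 3 and 4. The span $V_1$ of the first tuple has dimension $h$. If the span $V_2$ of the second were equal to it, then $E+E'+\langle Z\rangle=V_1+V_2=V_1$ would have dimension $h$, a contradiction.

Lemma 1 now applies to (7), and $X$ is not $(h-1)$-identifiable. This proves Theorem A′, hence Theorem A. For $q=2$, $s=3$ we get $m=7$, $h=16$, $k=15$, so the conjecture is false. $\blacksquare$

Lemma 1 also gave $S^{h-1}(X)=\mathbb P(V)$, so the sum map on $\hat X^h$ is dominant; this is used in the proof of Theorem B.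

## Hessians along tangent spaces: a criterion for identifiability

From now on $X=(\mathbb P^1)^m$ and $V=(\mathbb C^2)^{\otimes m}$. We now want to prove that identifiability does hold below the last value.

**Definition 2.** A form $f\in V^*$ is singular at $x\in X$ if $f|_{\hat T_x}=0$. In local coordinates and a local trivialization this says that $f$ and all $\partial_jf$ vanish at $x$. Its Hessian at $x$ is then a symmetric bilinear form on $T_xX$, well defined up to a nonzero scalar: replacing $f$ by $uf$ with $u(x)\ne0$ multiplies the Hessian by $u(x)$, as $f$ and $df$ vanish at $x$, and for the same reason a change of coordinates transforms it as a bilinear form. For $x=(x_1,\dots,x_R)\in X^R$ put $L_x=\sum_i\hat T_{x_i}$; then $L_x^\perp$ is the space of forms singular at all $x_i$. The tuple $x$ is good at $x_1$ if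

- (G1) $\dim L_x=(m+1)R$;
- (G2) no nonzero $v\in T_{x_1}X$ satisfies $\mathrm{Hess}_f(x_1)(v,\cdot)=0$ for all $f\in L_x^\perp$.

For example, let $m=3$ and use the coordinates $(e_0+t_1e_1)\otimes(e_0+t_2e_1)\otimes(e_0+t_3e_1)$ at $e_{000}$. For $R=1$ and $x_1=e_{000}$, the space $L_x^\perp$ is spanned by the forms $t_1t_2,\ t_1t_3,\ t_2t_3,\ t_1t_2t_3$. The Hessian of $t_1t_2$ alone kills the $t_3$-direction, but the first three have no common kernel, so $x$ is good. For $R=2$ and $x=(e_{000},e_{111})$ we saw that $L_x=V$. Then $L_x^\perp=0$ and (G2) fails, although $(\mathbb P^1)^3$ is $1$-identifiable. The criterion below is sufficient, not necessary, and it cannot apply when the tangent spaces fill $V$.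

**Lemma 4.** If some $x\in X^R$ is good at $x_1$, then $X$ is $(R'-1)$-identifiable for all $1\le R'\le R$.

*Proof.* **Step 1 (reduction to $R'=R$).** If $x$ is good at $x_1$, so is $(x_1,\dots,x_{R'})$: the sum of the remaining tangent spaces is still direct, and $L^\perp$ grows, so the common kernel in (G2) can only shrink. So let $R'=R$ and $k=R-1$.

**Step 2 (general tuples are good at every point).** Condition (G1) is open. Where it holds, the spaces $L_x^\perp$ form a vector bundle. With a local frame $f^1_x,\dots,f^N_x$ depending algebraically on $x$, (G2) says that the linear map $v\mapsto(\mathrm{Hess}_{f^j_x}(x_1)(v,\cdot))_j$ is injective, again an open condition. By permuting the points, goodness at $x_i$ is also open and nonempty for each $i$. As $X^R$ is irreducible, the tuples good at every $x_i$ contain a nonempty open set $\Omega$.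

**Step 3 (what goodness gives geometrically).** For a subspace $L\subset V$ let $\Gamma(L)=\{x\in X:\hat T_x\subset L\}$. Locally it is the closed set cut out by $f=0$ and $\partial_jf=0$ for all $f\in L^\perp$ and all $j$. For $L=L_x$, the Zariski tangent space at $x_i$ of the scheme given by these equations consists of the $v$ with $df(v)=0$ (automatic, as $df=0$ at $x_i$) and $d(\partial_jf)(v)=0$. It is the common kernel of the Hessians. So for $x\in\Omega$ it is zero, and every $x_i$ is an isolated point of $\Gamma(L_x)$.

**Step 4 (recovering $L$ from a point of the secant variety).** Let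
$$A=\{(y,z):y\in X^R\text{ linearly independent},\ z\in\langle y\rangle\},$$
which is irreducible of dimension $mR+R-1$, and let $p:A\to S^k(X)$ be the projection, which is dominant. By (G1) and (2), the sum map $\hat X^R\to V$ has differential of rank $(m+1)R$ somewhere, so the affine cone over $S^k(X)$ has dimension $(m+1)R$, and $\dim S^k(X)=(m+1)R-1=\dim A$. Let $A^\circ\subset A$ be the nonempty open subset where $y\in\Omega$ and $z$ is in no span of a proper subset of the $y_i$. Let $U$ be the set of smooth points of $S^k(X)$ outside $\overline{p(A\setminus A^\circ)}$. Since $\dim(A\setminus A^\circ)<\dim A=\dim S^k(X)$, the set $U$ is open and dense.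

Let $z\in U$ and $(y,z)\in A$. Then $(y,z)\in A^\circ$, so $y\in\Omega$ and $z=[\sum\hat y_i]$ with $\hat y_i\in\hat X$ over $y_i$. By (2), $L_y$ lies in the tangent space $\hat T_zS^k(X)$ of the affine cone over $S^k(X)$ along $z$. Both have dimension $(m+1)R$, so
$$L_y=\hat T_zS^k(X). \tag{8}$$

**Step 5 (only finitely many competitors).** Let $\Lambda=\langle x\rangle$ be an $R$-secant $k$-space meeting $U$. For $z\in\Lambda\cap U$ and any $(y,z)\in A$, formula (8) for $(y,z)$ and for $(x,z)$ gives $L_y=L_x$. As $y\in\Omega$, Step 3 says that every $y_i$ is an isolated point of $\Gamma(L_y)=\Gamma(L_x)$. The closed set $\Gamma(L_x)$ has only finitely many isolated points, so $\langle y\rangle$ belongs to a finite list of $k$-spaces that depends only on $\Lambda$. The spaces in the list other than $\Lambda$ meet $\Lambda$ in proper subspaces. So for $z$ in a dense open subset of $\Lambda$, the only $R$-secant $k$-space through $z$ is $\Lambda$.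

**Step 6 (from dense to general).** Let $G\subset S^k(X)$ be the set of points lying on exactly one $R$-secant $k$-space. Every point of $p(A)\cap U$ lies on some $\Lambda$ as in Step 5, hence in the closure of $G$; and $p(A)\cap U$ is dense. So $G$ is dense. It is constructible: the set of pairs $(\Lambda,z)$ with $\Lambda$ an $R$-secant $k$-space and $z\in\Lambda$ is the image of $A$ in a Grassmannian times $S^k(X)$, hence constructible, and "exactly one $\Lambda$ over $z$" is a constructible condition by Chevalley's theorem. A dense constructible subset of an irreducible variety contains a dense open subset. $\square$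

## Splitting off one factor: proof of Theorem B

To find good tuples, put the points in two slices. Let $n=m-1$, $X'=(\mathbb P^1)^n$, $V=V'\otimes\mathbb C^2$, and let $\varepsilon_0,\varepsilon_1$ be a basis of $\mathbb C^2$. Write $f\in V^*$ as $(f_0,f_1)$ with $f_i(v')=f(v'\otimes\varepsilon_i)$. For finite $A,B\subset X'$ let
$$W(A;B)=\{g\in V'^*: g\text{ singular at every point of }A,\ g=0\text{ on }B\},\qquad W(A)=W(A;\emptyset).$$

**Singularity on slices.** By (1), $\hat T_{p\otimes\varepsilon_0}=\hat T_p\otimes\varepsilon_0+\langle p\otimes\varepsilon_1\rangle$. So $f$ is singular at $p\otimes\varepsilon_0$ if and only if $f_0$ is singular at $p$ and $f_1(p)=0$; symmetrically for $\varepsilon_1$. Hence for the tuple $x=(P\otimes\varepsilon_0)\cup(Z\otimes\varepsilon_1)$ with $P,Z\subset X'$: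
$$L_x^\perp=W(P;Z)\oplus W(Z;P). \tag{9}$$
Near $p\otimes\varepsilon_0$, $p\in P$, use local coordinates $t$ at $p$ and $\varepsilon_0+t_m\varepsilon_1$. Then $f=f_0(t)+t_mf_1(t)$, so
$$\mathrm{Hess}_f(p\otimes\varepsilon_0)=\begin{pmatrix}\mathrm{Hess}_{f_0}(p)&df_1(p)\\ df_1(p)^T&0\end{pmatrix},\qquad f_0\in W(P;Z),\ f_1\in W(Z;P)\text{ arbitrary}. \tag{10}$$

**Dimensions.** A nonzero form does not vanish at a general point of $X'$. So, for fixed $A$ and a general set $B$ of $\beta$ points,
$$\dim W(A;B)=\max(0,\dim W(A)-\beta). \tag{11}$$
Dimensions of spaces $W(A;B)$ are upper semicontinuous in the points. So if $\dim W(A)$ takes its minimal value for general $A$, (11) with that value holds for general pairs $(A,B)$, and several such conditions may be imposed together.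

We say that $(N_{n,\alpha})$ holds if $\dim W(A)=2^n-(n+1)\alpha\ge0$ for a general set $A$ of $\alpha$ points of $(\mathbb P^1)^n$. This means that $\alpha$ general tangent spaces are linearly independent, so $(N_{n,\alpha})$ implies $(N_{n,\alpha'})$ for $\alpha'\le\alpha$.

**Proposition 5 (odd $R$).** Let $R=2w-1$ with $w\ge1$ and $(n+2)w\le2^n+1$, and assume $(N_{n,w})$. Then for $m=n+1$ there is an $x\in X^R$ that is good at $x_1$.

*Proof.* Take $P,Z\subset X'$ general with $|P|=w$, $|Z|=w-1$, fix $p\in P$, and let $x=(P\otimes\varepsilon_0)\cup(Z\otimes\varepsilon_1)$ with $x_1=p\otimes\varepsilon_0$.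

**Step 1 (G1).** By $(N_{n,w})$, $(N_{n,w-1})$ and (11),
$$\dim W(P;Z)=2^n-(n+1)w-(w-1)=2^n-(n+2)w+1\ge0,$$
$$\dim W(Z;P)=2^n-(n+1)(w-1)-w=2^n-(n+2)w+n+1.$$
The sum is $2^{n+1}-(n+2)(2w-1)=2^m-(m+1)R$. By (9), $\dim L_x=(m+1)R$.

**Step 2 (the differentials $df_1(p)$ fill $T_p^*X'$).** The map $W(Z;P)\to T_p^*X'$, $f_1\mapsto df_1(p)$, has kernel $W(Z\cup p;P\setminus p)$, because $f_1(p)=0$ already. Here $Z\cup p$ is a general set of $w$ points and $P\setminus p$ a general set of $w-1$ points, so the kernel has dimension $2^n-(n+1)w-(w-1)=\dim W(Z;P)-n$. Since $\dim T_p^*X'=n$, the map is surjective.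

**Step 3 (G2).** Let $(a',a_m)$ be in the common kernel of the matrices (10). Taking $f_0=0$ gives $a_m\,df_1(p)=0$ and $df_1(p)(a')=0$ for all $f_1\in W(Z;P)$. As $df_1(p)$ is arbitrary, $a_m=0$ and $a'=0$. $\square$

**Proof of Theorem B.** Let $m=2^s-1$, $s\ge3$, and $h=2^{m-s}=\frac{2^m}{m+1}$. We treat $k+1<h$, $k+1=h$ and $k+1>h$ in turn.

**Step 1 (identifiability for $k+1<h$).** Let $n=m-1=2^s-2$ and $w=2^{n-s}$, so $(n+2)w=2^n\le2^n+1$. We check $(N_{n,w})$ with a code. Take as parity-check columns all nonzero vectors of $\mathbb F_2^s$ but one. There are $2^s-2>2^{s-1}-1$ of them, more than the nonzero vectors of a hyperplane, so the rank is $s$. This gives a code of length $n$ with $2^{n-s}=w$ words and minimum distance $\ge3$. By (4) its $w$ coordinate points have independent tangent spaces in $V'$; since independence is an open condition, $(N_{n,w})$ holds. Proposition 5 and Lemma 4 give $(R-1)$-identifiability for all $R\le2w-1=2^{m-s}-1=h-1$.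

**Step 2 (failure at $k+1=h$).** This is Theorem A.

**Step 3 (failure for $h<k+1<2^m$).** *We show that one secant space through a general point is not enough, since such spaces must sweep out $X$.* Put $R=k+1$. Consider the map $\hat X^R\to\hat X\times V$, $(x_1,\dots,x_R)\mapsto(x_1,\sum_ix_i)$. For each fixed $x_1$ the sum $x_2+\dots+x_R$ has at least $h$ terms. The sum map on $\hat X^h$ is dominant, hence so is the sum map on $\hat X^{R-1}$, because adding fixed points only translates the image. So our map is dominant. The linearly independent $R$-tuples form a nonempty open subset of the irreducible variety $\hat X^R$, as $R\le2^m$ and $X$ is non-degenerate, and its image is still dense. By Chevalley's theorem the image of this subset contains a nonempty open set $O\subset\hat X\times V$. In particular $S^k(X)=\mathbb P(V)$, and for general $z\in V$ the set of $x_1\in\hat X$ with $(x_1,z)\in O$ is dense in $\hat X$. Each such $[x_1]$ lies on an $R$-secant $k$-space through $[z]$. If only one $k$-space passed through $[z]$, or only finitely many, their union would be closed and contain a dense subset of $X$, hence $X$. By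 irreducibility one of these $k$-spaces would contain $X$, which is impossible since $k<2^m-1$ and $X$ is non-degenerate. So there are infinitely many. $\blacksquare$

## Nondegenerate Hessians and even $R$: proof of Theorem C

We now use the theorem of Catalisano, Geramita and Gimigliano (*Secant varieties of $\mathbb P^1\times\dots\times\mathbb P^1$ ($n$-times) are not defective for $n\ge5$*, J. Algebraic Geom. 20 (2011)): for $n\ge5$ all secant varieties of $(\mathbb P^1)^n$ have the expected dimension. Terracini's lemma says that at a general point of the cone over a secant variety, the tangent space is the sum of the tangent spaces at the points used. So for $n\ge5$ and a general set $A$ of $\alpha$ points of $(\mathbb P^1)^n$,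
$$\dim W(A)=\max(0,2^n-(n+1)\alpha). \tag{12}$$

For even $R=2w$ we put $w$ points in each slice, and a new difficulty appears. Take $m=8$ and $R=28$, so $n=7$ and $w=14$. Then $W(P;Z)$ and $W(Z;P)$ have dimension $2^7-9\cdot14=2$, and the differentials $df_1(p)$ cannot fill the $7$-dimensional space $T_p^*X'$. Step 2 of Proposition 5 breaks down. The missing directions must be supplied by the block $\mathrm{Hess}_{f_0}(p)$ in (10): we want it nondegenerate for some $f_0\in W(P;Z)$, a space that may have dimension as small as one. The next lemma shows that passing from $W(P)$ to $W(P;Z)$ does not destroy a good Hessian, because one may choose the points of $Z$ on the divisor of a good form.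

**Lemma 6.** Let $A\subset X'=(\mathbb P^1)^n$ be finite, $p\in A$, let $f^*\in W(A)$ have $\operatorname{rk}\mathrm{Hess}_{f^*}(p)\ge\rho_0$, where $\rho_0\ge1$, and let $\dim W(A)\ge\beta+1$. Then for a general set $B$ of $\beta$ points, $\dim W(A;B)=\dim W(A)-\beta$ and $W(A;B)$ contains an element whose Hessian at $p$ has rank $\ge\rho_0$.

*Proof.* Where the dimension is as stated, the spaces $W(A;B)$ form a vector bundle over the space of tuples $B$, so the conclusion is an open condition on $B$, and one $B$ suffices.

**Step 1 (the divisor of $f^*$ is reduced).** As $\rho_0\ge1$, $f^*\ne0$. Its divisor has class $(1,\dots,1)$ in $\operatorname{Pic}X'=\mathbb Z^n$. Effective divisors have classes with nonnegative entries, and only the zero divisor is effective of class $0$. If $2D'\le\operatorname{div}(f^*)$ with $D'>0$ of class $(d_i)\ne0$, then $2d_i\le1$ for all $i$, so all $d_i=0$, a contradiction.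

**Step 2 (forms vanishing on its support).** Let $Y$ be the support of $\operatorname{div}(f^*)$, and let $0\ne g\in W(A)$ vanish on $Y$. By Step 1, $\operatorname{div}(g)-\operatorname{div}(f^*)$ is effective, and it has class $0$; so it is $0$ and $g\in\mathbb Cf^*$.

**Step 3 (choosing $B$).** By Step 2 the evaluations at points of $Y$ span a subspace of $W(A)^*$ with annihilator $\mathbb Cf^*$, hence of dimension $\dim W(A)-1\ge\beta$. Choose $B\subset Y$ consisting of $\beta$ points with independent evaluations. Then $\dim W(A;B)=\dim W(A)-\beta$, and $f^*\in W(A;B)$. $\square$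

**Lemma 7.** Let $n\ge5$, $w\ge1$, $(n+2)w<2^n$, let $P\subset(\mathbb P^1)^n$ be a general set of $w$ points and $p\in P$. Then some $f\in W(P)$ has $\operatorname{rk}\mathrm{Hess}_f(p)\ge n-1$. If $n\ge6$, some $f\in W(P)$ has nondegenerate $\mathrm{Hess}_f(p)$.

*Proof.* If the statement holds for $w$, it holds for smaller values, since $W(P)$ grows when points other than $p$ are removed. So let $w$ be maximal with $(n+2)w<2^n$. The condition "$\dim W(P)=2^n-(n+1)w$ and $W(P)$ contains $f$ with Hessian at $p$ of the required rank" is open in $P$, so one $P$ suffices. We use induction on $n$.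

**Step 1 ($n=5$, $w=4$; the start, by a code).** Take the points $e_c$ with $c\in\{00000,11100,00111,11011\}$ and $p=e_{00000}$. This is a linear code with nonzero weights $3,3,4$, so by (4) $\dim W(P)=32-24=8$. The distances of $10010$ to the four words, in the given order, are $2,3,3,2$, and those of $01001$ are also $2,3,3,2$. So by (4) the form $f=e^*_{10010}+e^*_{01001}$ lies in $W(P)$. In the coordinates $\bigotimes(e_0+t_ie_1)$ at $p$ it is $f=t_1t_4+t_2t_5$, whose Hessian has rank $4=n-1$.

**Step 2 (the numbers for passing from $l$ to $n=l+1$, $l\ge5$).** Let $w$ be maximal with $(l+3)w<2^{l+1}$, and let $\alpha=\lceil w/2\rceil$, $\beta=\lfloor w/2\rfloor$. We claim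
$$\text{(i) }(l+2)\alpha<2^l,\qquad\text{(ii) }(l+1)(\beta+1)+(\alpha-1)\le2^l.$$
From $w<2^{l+1}/(l+3)$ we get $\frac{(l+2)w}2<\frac{(l+2)2^l}{l+3}=2^l-\frac{2^l}{l+3}$. For (i),
$$(l+2)\alpha\le\frac{(l+2)(w+1)}2<2^l-\frac{2^l}{l+3}+\frac{l+2}2\le2^l,$$
where the last inequality says $(l+2)(l+3)\le2^{l+1}$. This is $56\le64$ for $l=5$, and in passing from $l$ to $l+1$ the left side is multiplied by $\frac{l+4}{l+2}\le2$. For (ii), the left side equals $l\beta+(\alpha+\beta)+l=l\beta+w+l$, and
$$l\beta+w+l\le\frac{(l+2)w}2+l<2^l-\frac{2^l}{l+3}+l\le2^l\quad\text{if }l(l+3)\le2^l.$$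
This holds for $l=6$ ($54\le64$), and then for all $l\ge6$, since $(l+1)(l+4)\le2l(l+3)$. For $l=5$ we have $w=7$, $\alpha=4$, $\beta=3$, and the left side of (ii) is $6\cdot4+3=27\le32$.

**Step 3 (the tuple and the dimension of $W(P)$).** Let $A,B\subset(\mathbb P^1)^l$ be general with $|A|=\alpha$, $|B|=\beta$, $p\in A$, and let $P=(A\otimes\varepsilon_0)\cup(B\otimes\varepsilon_1)\subset(\mathbb P^1)^n$. By (i) and $\beta\le\alpha$, $(l+1)\alpha+\beta<2^l$; by (ii), $(l+1)\beta+\alpha\le2^l$. So (12), (11) and (9), applied to $(\mathbb P^1)^n=(\mathbb P^1)^l\times\mathbb P^1$, give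
$$\dim W(P)=\bigl(2^l-(l+1)\alpha-\beta\bigr)+\bigl(2^l-(l+1)\beta-\alpha\bigr)=2^{l+1}-(l+2)w=2^n-(n+1)w.$$

**Step 4 (the ingredients $f_0$ and $f_1$).** By (i) the inductive hypothesis applies to $A$: some element of $W(A)$ has Hessian of rank $\ge l-1$ at $p$. Since $\dim W(A)=2^l-(l+1)\alpha\ge\beta+1$, Lemma 6 gives $f_0\in W(A;B)$ whose Hessian $G$ at $p$ has rank $\ge l-1$. Next, the kernel of $W(B;A)\to T_p^*(\mathbb P^1)^l$, $f_1\mapsto df_1(p)$, is $W(B\cup p;A\setminus p)$. By (ii), (12) and (11) it has dimension $2^l-(l+1)(\beta+1)-(\alpha-1)=\dim W(B;A)-l$. So $b=df_1(p)$ can be any vector.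

**Step 5 (a nondegenerate Hessian).** By (10) the Hessian of $(f_0,f_1)$ at $p\otimes\varepsilon_0$ is $M=\begin{pmatrix}G&b\\b^T&0\end{pmatrix}$. If $G$ is invertible, $\det M=-\det G\cdot b^TG^{-1}b$, which is nonzero for suitable $b$. If $G$ has rank $l-1$, let $\ker G=\langle\kappa\rangle$ and choose $b$ with $b\cdot\kappa\ne0$. Suppose $Ga'+a_mb=0$ and $b\cdot a'=0$. Pairing the first equation with $\kappa$, and using that $G$ is symmetric, gives $a_m(b\cdot\kappa)=0$, so $a_m=0$. Then $Ga'=0$, so $a'\in\langle\kappa\rangle$, and $b\cdot a'=0$ gives $a'=0$. In both cases $M$ is nondegenerate for suitable $b$. This proves the statement for $n=l+1\ge6$; in particular the rank is at least $n-1$, as the next induction step needs. $\square$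

**Proposition 8 (even $R$).** Let $m\ge7$ and $R=2w$, $w\ge1$, with $(m+1)R<2^m$. Then there is an $x\in X^R$ that is good at $x_1$.

*Proof.* Let $n=m-1\ge6$. Then $(n+2)w<2^n$; put $\rho=2^n-(n+2)w\ge1$. Take $P,Z\subset(\mathbb P^1)^n$ general with $w$ points each, $p\in P$, and $x=(P\otimes\varepsilon_0)\cup(Z\otimes\varepsilon_1)$ with $x_1=p\otimes\varepsilon_0$. The finitely many conditions imposed on $(P,Z)$ below are open and nonempty, so they hold simultaneously.

**Step 1 (G1).** By (12) and (11), $\dim W(P;Z)=\dim W(Z;P)=2^n-(n+1)w-w=\rho$. By (9), $\dim L_x^\perp=2\rho=2^m-(m+1)R$.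

**Step 2 (a nondegenerate block).** By Lemma 7 some element of $W(P)$ has nondegenerate Hessian at $p$. Since $\dim W(P)=w+\rho\ge w+1$, Lemma 6 with $\rho_0=n$ and $\beta=w$ gives $f_0\in W(P;Z)$ with nondegenerate Hessian at $p$.

**Step 3 (one nonzero differential).** The subspace $\{f_1\in W(Z;P):df_1(p)=0\}=W(Z\cup p;P\setminus p)$ has, by (12) and (11), dimension
$$\max\bigl(0,\,2^n-(n+1)(w+1)-(w-1)\bigr)=\max(0,\rho-n)<\rho.$$
So some $f_1\in W(Z;P)$ has $df_1(p)\ne0$.

**Step 4 (G2).** Let $(a',a_m)$ be in the common kernel of the matrices (10). The form $(f_0,0)$ gives $\mathrm{Hess}_{f_0}(p)a'=0$, so $a'=0$. Then $(0,f_1)$ gives $a_m\,df_1(p)=0$, so $a_m=0$. $\square$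

**Proof of Theorem C.** Let $m\ge7$, $n=m-1$, $h=\lfloor2^m/(m+1)\rfloor$.

**Step 1 (which odd $R$ Proposition 5 reaches).** With $R=2w-1$, the inequality $(m+1)R\le2^m-m+1$ reads $2(n+2)w\le2^m+2$, that is, $(n+2)w\le2^n+1$. It implies $(n+1)w\le2^n+1-w\le2^n$, so $(N_{n,w})$ holds by (12). Hence Proposition 5 applies to every odd $R$ with $(m+1)R\le2^m-m+1$.

**Step 2 (all $R\le h-1$).** If $h-1$ is even, use Proposition 8 with $R=h-1$ and Lemma 4; note that $h-1\ge15$. If $h-1$ is odd, use Proposition 5 with $R=h-1$ and Lemma 4; this is allowed, since $(m+1)(h-1)\le2^m-(m+1)\le2^m-m+1$.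

**Step 3 ($R=h$).** If $h$ is even and $(m+1)h<2^m$, Proposition 8 with $R=h$ and Lemma 4 apply. If $h$ is odd and $2^m-(m+1)h\ge m-1$, Step 1 and Lemma 4 apply. So the only $R$ with $(m+1)R<2^m$ that is left out is $R=h$ with $h$ odd and $1\le2^m-(m+1)h\le m-2$.

**Step 4 (the perfect case, for the conjecture).** If $(m+1)h=2^m$, then $m+1$ divides $2^m$, so $m=2^s-1$ with $s\ge3$ and $h=2^{m-s}$. Theorem A shows that $X$ is not $(h-1)$-identifiable. Since the conjecture concerns $k+1\le h$, it is decided for all $m\ge7$ and all $k$ outside the exceptional case. $\blacksquare$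

Three values of $m$ show the three situations. For $m=7$, $h=16$ and $8\cdot16=2^7$: identifiability holds for $R\le15$ and fails at $R=16$. For $m=8$, $h=28$ is even and $9\cdot28=252<256$, so $(\mathbb P^1)^8$ is $k$-identifiable in the whole range $k\le27$. For $m=9$, $h=51$ is odd and $2^9-10\cdot51=2$ lies between $1$ and $m-2=7$, so $R=51$ is exceptional. One sees there how the splitting of Proposition 5 stops. With $|P|=26$, $|Z|=25$ and $n=8$ one has $\dim W(Z;P)\ge256-9\cdot25-26=5$, whereas (G1) requires $\dim L_x^\perp=2$; so (G1) fails for every such tuple.
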